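# Four Stars and a Convex Set Without a Center

## Convex sets in the graph $K_{3,3}$

Take two tripods $T$ and $T'$. A tripod is three rays glued at their common origin. Call the rays of $T$ by the names $a_1,a_2,a_3$ and those of $T'$ by $b_1,b_2,b_3$. The product $T\times T'$ with the product metric is made of nine quarter-planes, one for each pair $(a_i,b_j)$. Its unit sphere is made of nine quarter-circles, and quarter-circle $(i,j)$ joins the unit point on ray $a_i$ to the unit point on ray $b_j$. So the unit sphere is the complete bipartite graph $K_{3,3}$ with all edges of length $\pi/2$. We write $a_i,b_j$ also for its vertices. Then $d(a_i,b_j)=\pi/2$, and $d(a_i,a_j)=d(b_i,b_j)=\pi$ for $i\ne j$. Each $4$-cycle, such as $a_1b_1a_2b_2$, is a circle of length $2\pi$.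

Call a subset convex if it contains the geodesic between any two of its points at distance less than $\pi$. Here are three convex sets.

First, the circle $a_1b_1a_2b_2$. It is the unit sphere of the plane formed by the rays $a_1,a_2$ and $b_1,b_2$.

Second, the star formed by the three edges at $a_1$. Two of its points, at distances $s$ and $t$ from $a_1$ on different edges, are joined through $a_1$ by a path of length $s+t$, and this path is the geodesic when $s+t<\pi$. So the star is convex. It is not a circle or a union of circles, but it lies in the ball of radius $\pi/2$ about its own point $a_1$.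

Third, let us try to build something in between. Take the circle $a_1b_1a_2b_2$ and attach a short whisker, the piece of the edge $a_1b_3$ from $a_1$ to a point $w$ with $d(a_1,w)=t\in(0,\pi/2)$. Then $w$ has a coordinate of length $\cos t$ on ray $a_1$ and one of length $\sin t$ on ray $b_3$. The shortest way from $w$ to $a_2$ goes through $b_3$ and has length $(\pi/2-t)+\pi/2=\pi-t<\pi$. Convexity therefore forces in the rest of the edge $a_1b_3$ and the whole edge $b_3a_2$. The result is the theta graph with vertices $a_1,a_2,b_1,b_2,b_3$. It is the unit sphere of (line)$\times T'$, hence convex, and it is a union of circles, a smaller building inside $K_{3,3}$. The whisker could not stay short.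

So each of these sets is either a building itself, in which every point has an antipode, or lies in a ball of radius $\pi/2$ around one of its own points. Is this a law?

## Subbuildings, circumradius, and the dichotomy

A spherical building $B$ is viewed here as a metric space with its Tits metric. It is a CAT(1) space: geodesic triangles of perimeter less than $2\pi$ are no thicker than their comparison triangles in the unit $2$-sphere. In particular, two points at distance less than $\pi$ are joined by a unique geodesic. The space is covered by apartments, which are isometrically embedded unit spheres of a fixed dimension $n=\dim B\ge0$. We use two textbook facts.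

* Any two points of $B$ lie in a common apartment, so all distances are at most $\pi$.
* Every point $x\in B$ lies in an apartment, so some $y\in B$ has $d(x,y)=\pi$. Such a $y$ is called an antipode of $x$.

Buildings are not assumed thick. A building is thick if every codimension-one face of a chamber lies in at least three chambers.

**Definition.** A subset $C\subseteq B$ is convex if for all $x,y\in C$ with $d(x,y)<\pi$ the geodesic from $x$ to $y$ lies in $C$. A convex subset $C$ is a subbuilding if $C$, with the metric induced from $B$, is itself a (not necessarily thick) spherical building; its building structure need not be a subcomplex structure of $B$. The circumradius of $C$ is the infimum of the radii of balls centered at points of $C$ that contain $C$.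

In $K_{3,3}$ the circle and the theta graph are subbuildings. The star at $a_1$ is not, because the antipodes of $a_1$ are $a_2$ and $a_3$, and neither is in the star. Its circumradius is $\pi/2$: the ball about $a_1$ shows $\le$, and since $d(b_1,b_2)=\pi$, no smaller ball can contain it. In general, apartments of $B$ and unit great subspheres of apartments are subbuildings.

**Question (Kleiner–Leeb).** Let $C$ be a nonempty convex subset of a spherical building $B$. Is it true that $C$ is either a subbuilding or has circumradius $\le\pi/2$, i.e. is contained in a ball of radius $\le\pi/2$ centered in $C$?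

The question is taken from Carlos Ramos-Cuevas, "Subcomplexes and fixed point sets of isometries of spherical buildings", arXiv:1408.3017 (2014), which states that it is open in this generality. In dimension $0$ the building is a set of points at mutual distance $\pi$; a nonempty subset is a single point (circumradius $0$) or has at least two points and is a subbuilding. So the answer there is yes. In general it is no.

Let $B$ be the spherical join of four discrete sets with four points each. It is a finite thick spherical building of dimension $3$ and type $A_1\times A_1\times A_1\times A_1$, and its apartments are unit $3$-spheres.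

**Theorem 1.** There is a compact convex subset $C\subset B$, a finite union of spherical polytopes with nonempty interior, such that

1. some $e\in C$ satisfies $d(e,y)<\pi$ for all $y\in C$, so $C$ is not a subbuilding;
2. no $c\in C$ satisfies $C\subseteq\bar B(c,\pi/2)$, and the circumradius of $C$ is strictly greater than $\pi/2$.

**Theorem 2.** For every $k\ge3$ and $\varepsilon>0$ there is a finite thick spherical building of dimension $k$ containing a compact $k$-dimensional convex subset that is not a subbuilding and whose circumradius lies in $(\pi/2,\pi/2+\varepsilon)$.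

Dimensions $1$ and $2$ are not treated.

## The round sphere, and the inequality that points the wrong way

The first thing to try is to prove a positive answer. It works in a single apartment. Let $C\subseteq S^n$ be nonempty, closed and convex, and let $K\subseteq\mathbb R^{n+1}$ be the cone over $C$. Then $K$ is a closed convex cone (a segment between opposite vectors of $K$ stays on their line, so antipodal pairs cause no trouble). If $K$ is a linear subspace, $C$ is a great subsphere, hence a subbuilding. Otherwise some $v\in K$ has $-v\notin K$. Let $p$ be the point of $K$ nearest to $-v$. For $g\in K$ and $t\ge0$ we have $p+tg\in K$, so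
$$|v+p+tg|^2=|-v-(p+tg)|^2\ \ge\ |-v-p|^2=|v+p|^2 .$$
Expanding and letting $t\to0$ gives $\langle v+p,g\rangle\ge0$. So $c=v+p$ is in $K$, is nonzero since $p\ne -v$, and makes a nonnegative product with all of $K$. That means $C\subseteq\bar B(c/|c|,\pi/2)$.

Now let us try this in $K_{3,3}$, or in the unit sphere of any product of stars. In place of $-v$ we must choose an antipode $\hat v$, and there are several. In each star, $v_j$ and $\hat v_j$ have the same length and, if nonzero, lie on different rays. Add two points of a star by adding lengths if they are on a common ray, and otherwise by subtracting the shorter length from the longer and keeping the ray of the longer. Write $v\oplus x$ for the coordinatewise result. Let $\langle v,x\rangle$ be the sum over coordinates of $\pm|v_j||x_j|$, with sign $+$ exactly when the coordinates share a ray. Then, for $|v|=1$,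
$$|v\oplus x|^2=1+|x|^2+2\langle v,x\rangle,\qquad d(\hat v,x)^2=1+|x|^2-2\langle\hat v,x\rangle .$$
The proof in the sphere uses $|v+x|=d(-v,x)$ for $x=p+tg$, that is, $\langle -v,x\rangle=-\langle v,x\rangle$. In a product of stars, $x_j\neq 0$ can share its ray with at most one of $v_j\neq0$ and $\hat v_j$. If it shares with one, the two terms cancel; if it lies on a third ray, both are negative. Hence $\langle v,x\rangle+\langle\hat v,x\rangle\le0$, and
$$|v\oplus x|\le d(\hat v,x),$$
with strict inequality as soon as some $x_j\ne0$ lies on a ray different from those of $v_j\ne0$ and $\hat v_j$. For instance $v=a_1$, $\hat v=a_2$, $x=a_3$ gives $0<2$. The nearest-point property bounds the larger quantity from below; we need a lower bound for the smaller one. The argument stops exactly here. It also tells us where a counterexample can live: the third rays must matter.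

## The product of four stars

**Step 1: coordinates.** We fix a model of the cone over $B$ in which distances and geodesics can be computed coordinate by coordinate.

Let $[4]=\{1,2,3,4\}$. For $j\in[4]$ let $T_j$ be the star with four rays, named $0$ and $i$ for $i\in[4]\setminus\{j\}$. The names $i\neq 0$ are called letters. So $T_1$ has rays $0,2,3,4$. Put $X=\prod_jT_j$ with the product metric. It is the Euclidean cone over $B$: a point of $B$ is an $f=(f_1,\dots,f_4)\in X$ with $\sum|f_j|^2=1$, where $|f_j|$ is the distance of $f_j$ from the origin of $T_j$. Chambers correspond to a choice of one ray in each star, apartments to a choice of two rays in each star; each codimension-one face lies in four chambers. Write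
$$\langle f,g\rangle=\sum_j\epsilon_j|f_j||g_j|,\qquad \epsilon_j=\begin{cases}+1& f_j,g_j\text{ on a common ray,}\\-1&\text{otherwise.}\end{cases}\tag{1}$$
In a star, the distance from $f_j$ to $g_j$ is $\big||f_j|-|g_j|\big|$ on a common ray and $|f_j|+|g_j|$ otherwise. Hence $d_X(f,g)^2=|f|^2+|g|^2-2\langle f,g\rangle$. Any two points of $X$ lie in a common product of four lines, which is the cone over an apartment, so $\cos d(f,g)=\langle f,g\rangle$ for $f,g\in B$.

For $a,b\in T_j$ let $a\oplus b$ be the point at distance $|a|+|b|$ on their common ray if there is one, and otherwise the point at distance $\big||a|-|b|\big|$ on the ray of the longer one. Extend $\oplus$ coordinatewise to $X$. The geodesic of $X$ from $f$ to $g$ moves at constant speed in each star, and at parameter $\tau$ it is at $(1-\tau)f\oplus\tau g$. Indeed, on a common ray the distance from the origin is $(1-\tau)|f_j|+\tau|g_j|$; on different rays, the signed position along the line through the two rays, counted positive on the side of $f_j$, is $|f_j|-\tau(|f_j|+|g_j|)=(1-\tau)|f_j|-\tau|g_j|$. If $f,g\in B$ and $d(f,g)<\pi$, this segment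 avoids the origin, and its radial projection is the geodesic of $B$ from $f$ to $g$ (look in a common flat). Consequently:

> if $K\subseteq X$ is invariant under nonnegative scaling and closed under $\oplus$, then $K\cap B$ is convex in $B$.

**Step 2: signs and labelings.** We separate the information "ray $0$ or not" from the information "which letter".

Let $h_j(f)=|f_j|$ if $f_j$ is on ray $0$ (or is the origin) and $h_j(f)=-|f_j|$ otherwise, and let $h(f)=(h_j(f))_j\in\mathbb R^4$.

**Definition.** A labeling is a map $\sigma:[4]\to[4]$ with $\sigma(j)\ne j$ for all $j$. A point $f\in X$ is compatible with $\sigma$ if $f_j$ lies on ray $\sigma(j)$ whenever $h_j(f)<0$.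

For example, let $f_1$ be at distance $2$ on ray $0$, $f_2$ at distance $1$ on ray $3$, $f_3$ the origin, and $f_4$ at distance $5$ on ray $1$. Then $h(f)=(2,-1,0,-5)$, and $f$ is compatible with the nine labelings having $\sigma(2)=3$ and $\sigma(4)=1$.

The points compatible with $\sigma$ form a flat $X_\sigma$, the product of the lines made of rays $0$ and $\sigma(j)$, and $h$ identifies $X_\sigma$ with $\mathbb R^4$. On $X_\sigma$ the operation $\oplus$ is vector addition. Every $f$ lies in some $X_\sigma$. Let $O_0$ be the set of $f$ with all $f_j$ on ray $0$; it is identified with $\mathbb R^4_{\ge0}$ and lies in every $X_\sigma$. For $c\in O_0$ and every $f\in X$,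
$$\langle c,f\rangle=h(c)\cdot h(f),\tag{2}$$
because the sign in (1) is $+$ exactly when $f_j$ is on ray $0$ too.

## Four points that exclude every center

How could a cone $K$ have no center? We name a small set of points that is already enough. Let $0<\alpha<3$, and for $i\in[4]$ let $y_i\in X$ have coordinate of length $\alpha$ on ray $0$ of $T_i$, and of length $1$ on ray $i$ of $T_j$ for each $j\ne i$. So
$$h(y_i)=\alpha e_i-\sum_{j\neq i}e_j,\tag{3}$$
and the letter used by $y_i$ is always $i$. For instance $h(y_1)=(\alpha,-1,-1,-1)$, with three coordinates on rays named $1$.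

**Lemma 1.** Let $0<\alpha<3$ and let $K\subseteq X$ contain $O_0$ and $y_1,\dots,y_4$. Then no $c\in B$ satisfies $\langle c,g\rangle\ge0$ for all $g\in K$.

*Proof.* Suppose $c$ does. For $g\in O_0$ with $h(g)=e_j$ we get $\langle c,g\rangle=\epsilon_j|c_j|\ge0$, so $c_j$ is the origin or lies on ray $0$. This holds for each $j$, so $c\in O_0$. By (2) and (3), $\alpha h_i(c)-\sum_{j\ne i}h_j(c)=\langle c,y_i\rangle\ge0$ for each $i$. Summing over $i$ gives $(\alpha-3)\sum_ih_i(c)\ge0$. Since $\alpha<3$ and $h(c)\ge0$, we get $h(c)=0$, contradicting $|c|=1$. $\square$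

Why should a convex cone containing these points not be everything? If all the $h(y_i)$ were placed in one flat, their sum would be $(\alpha-3)(1,1,1,1)$, and a convex cone containing that and the orthant would contain an antipode of $(\frac12,\frac12,\frac12,\frac12)$. In $X$ the letters prevent this. In $y_1\oplus y_2$ the coordinates in $T_3$ are of length $1$ on rays $1$ and $2$, so they cancel, and likewise in $T_4$; in $T_1$ and $T_2$ we subtract $1$ from $\alpha$. So for $\alpha\ge1$,
$$h(y_1\oplus y_2)=(\alpha-1,\alpha-1,0,0),$$
and $y_1\oplus y_2\in O_0$. In one flat the sum would have been $(\alpha-1,\alpha-1,-2,-2)$.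

So the task is this: find a cone $K$, closed under $\oplus$, that contains $O_0$ and the $y_i$ for some $\alpha<3$, but contains no antipode of the point $e\in O_0$ with $h(e)=\frac12(1,1,1,1)$.

## Convex cones prescribed flat by flat

Rather than generating $K$ from points, we cut it out by linear inequalities, a different set in each flat $X_\sigma$. The following proposition says when such local prescriptions fit together.

**Proposition 1.** For each labeling $\sigma$ let $D_\sigma\subset\mathbb R^4_{\ge0}$ be a closed convex cone such that

(D) if $\sigma,\tau$ differ only at $j$, then $D_\sigma\subset D_\tau+\mathbb R_{\ge0}e_j$.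

Let $K$ be the set of $f\in X$ such that $h(f)\cdot u\ge0$ for all $u\in D_\sigma$, for some $\sigma$ compatible with $f$. Then the condition holds for one compatible $\sigma$ if and only if it holds for all of them. Moreover $K$ is closed, invariant under nonnegative scaling, closed under $\oplus$, and contains $O_0$. In particular $K\cap B$ is compact and convex in $B$.

*Proof.*

**Step 1: the choice of $\sigma$ does not matter.** This is what makes $K$ well defined on the overlaps of flats. If $h_j(f)<0$, the value $\sigma(j)$ is determined by $f$. So two labelings compatible with $f$ differ only at coordinates with $h_j(f)\ge0$. Changing one value at a time keeps compatibility, so we may assume that $\sigma$ and $\tau$ differ only at one $j$, and $h_j(f)\ge0$. Suppose the condition holds for $\tau$ and let $u\in D_\sigma$. By (D), $u=u'+\lambda e_j$ with $u'\in D_\tau$ and $\lambda\ge0$. Then $h(f)\cdot u=h(f)\cdot u'+\lambda h_j(f)\ge0$.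

**Step 2: closedness, scaling, $O_0$.** These come directly from the description in each flat. By Step 1, $K\cap X_\sigma$ is the closed convex cone $\{f\in X_\sigma: h(f)\cdot u\ge0\ \text{for all } u\in D_\sigma\}$. There are finitely many $\sigma$, so $K$ is closed, and it is invariant under nonnegative scaling. Since $D_\sigma\subset\mathbb R^4_{\ge0}$, we have $O_0\subset K$.

**Step 3: closure under $\oplus$.** The aim is to move two points of $K$ into a common $X_\sigma$ without changing their $\oplus$-sum. Let $f,g\in K$, and let $J$ be the set of $j$ for which $f_j,g_j$ are nonzero and lie on different letter rays. For $j\in J$ put $m_j=\min(|f_j|,|g_j|)$. Let $f'$ be $f$ with its coordinates $j\in J$ shortened by $m_j$, and define $g'$ likewise. Shortening a negative coordinate raises $h_j$, so $h(f')=h(f)+\sum_{j\in J}m_je_j$. Any labeling $\sigma$ compatible with $f$ is compatible with $f'$, and for $u\in D_\sigma\subset\mathbb R^4_{\ge0}$ we get $h(f')\cdot u\ge h(f)\cdot u\ge0$. So $f'\in K$, and likewise $g'\in K$.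

For $j\in J$ one of $f'_j,g'_j$ is the origin. For $j\notin J$ the points $f_j,g_j$ do not lie on two different letter rays. So for each $j$ at most one letter ray is used by $f'_j$ and $g'_j$ together, and some $\sigma$ is compatible with both. Also $f\oplus g=f'\oplus g'$: for $j\in J$ both sides are the point at distance $\big||f_j|-|g_j|\big|$ on the ray of the longer one. Now $f'\oplus g'$ is the vector sum of two elements of the convex cone $K\cap X_\sigma$, so it is in $K$.

**Step 4: convexity in $B$.** By the boxed remark above, $K\cap B$ is convex. It is closed in the compact space $B$. $\square$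

Two simple facts show what the $D_\sigma$ must do. Write $\mathbf 1=(1,1,1,1)$.

*Excluding the antipodes of $e$.* Suppose $D_\sigma\neq0$ for all $\sigma$. A point $y\in B$ with $d(e,y)=\pi$ has $\frac12\mathbf 1\cdot h(y)=-1$ and $|h(y)|=1$, so $h(y)=-\frac12\mathbf 1$. Then $h(y)\cdot u=-\frac12\sum u_i<0$ for any $0\ne u\in D_\sigma$, so $y\notin K$. Excluding antipodes is thus cheap.

*A common normal is a center.* If some $u\ne0$ lies in all $D_\sigma$, then $c\in O_0$ with $h(c)=u/|u|$ satisfies $\langle c,f\rangle=h(c)\cdot h(f)\ge0$ for all $f\in K$, by (2). So $K\cap B$ lies in the ball of radius $\pi/2$ about $c$. For example $D_\sigma=\mathbb R_{\ge0}\mathbf 1$ for all $\sigma$ satisfies (D), and gives the ball of radius $\pi/2$ about $e$. The point $y_i$ passes the test $h(y_i)\cdot\mathbf 1=\alpha-3\ge0$ only for $\alpha\geq 3$. We have to tilt the normals, in a way that depends on $\sigma$.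

## Tilting the normals

Look for generators $u=\mathbf 1+\beta H$ with $\beta>0$ small. The point $y_i$ is compatible with the labelings having $\sigma(j)=i$ for all $j\neq i$, and there it needs $\alpha u_i\ge\sum_{j\ne i}u_j$. If $\alpha$ is only slightly less than $3$, this asks for
$$3H(i)-\sum_{j\ne i}H(j)>0\qquad\text{when }\sigma\equiv i\text{ off }i .\tag{4}$$
So $H$ must be heavier on the label that is in use, by the right factor. A generator attached to the coordinate $i$ can have a large entry at $i$, because when $\sigma$ changes at $i$ condition (D) allows us to add multiples of $e_i$. By (4) the entry at the label $\sigma(i)$ must be more than one third of it. So for $i\ne p$ put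
$$A_{i,p}=\mathbf 1+\beta\,(3e_i+(1+\delta)e_p),\tag{5}$$
with a small $\delta>0$, and try first the cones generated by $A_{1,\sigma(1)},\dots,A_{4,\sigma(4)}$ alone.

This fails, and it is worth seeing where. Let $\beta\in(0,1/10)$ and $\delta\in[0,1/10)$. Let $\tau$ send $1,2,4\mapsto3$ and $3\mapsto4$, and let $\sigma$ be the same except $\sigma(4)=1$. Condition (D) asks for $A_{4,1}\in D_\tau+\mathbb R_{\ge0}e_4$. Consider $x=(-1,-1,x_3,0)$ with
$$x_3=\frac{2+3\beta}{1+\beta(1+\delta)},\qquad\text{i.e.}\qquad x_3-2+\beta(1+\delta)x_3=3\beta .\tag{6}$$
Note that $2<x_3<3$: the first inequality is $3\beta>2\beta(1+\delta)$, and the second is $2+3\beta<3+3\beta(1+\delta)$. Using (6),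
$$x\cdot A_{1,3}=x\cdot A_{2,3}=x_3-2-3\beta+\beta(1+\delta)x_3=0,\qquad x\cdot A_{4,3}=x_3-2+\beta(1+\delta)x_3=3\beta>0,$$
$$x\cdot A_{3,4}=x_3-2+3\beta x_3=3\beta+\beta(2-\delta)x_3>0,\qquad x\cdot e_4=0 .$$
So $x$ is nonnegative on $D_\tau+\mathbb R_{\ge0}e_4$. But
$$x\cdot A_{4,1}=x_3-2-\beta(1+\delta)=\beta\big(3-(1+\delta)(1+x_3)\big)<0 .$$
Hence $A_{4,1}\notin D_\tau+\mathbb R_{\ge0}e_4$, and (D) fails. In terms of points: the $f$ with $f_1,f_2$ at distance $1$ on ray $3$, $f_3$ at distance $x_3$ on ray $0$, and $f_4$ the origin is compatible with both labelings, passes the test of $\tau$, and fails that of $\sigma$.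

The trouble comes from the pair $1,2$ sharing the label $3$. The remedy is one more normal for each such pair. It must cut off the bad point and still satisfy (4). For distinct $a,b,s$ put
$$E_{ab,s}=\mathbf 1+\beta\,\big(\tfrac53(e_a+e_b)+(\tfrac{10}9+\delta)e_s\big).\tag{7}$$
The budget (4) for $i=s$ reads $3(\frac{10}9+\delta)-2\cdot\frac53=3\delta>0$, the same surplus as for $A_{i,s}$, where $3(1+\delta)-3=3\delta$. And it sees the bad point: by (6),
$$x\cdot E_{12,3}=x_3-2-\tfrac{10}3\beta+\beta(\tfrac{10}9+\delta)x_3=\beta\big(3-\tfrac{10}3+\tfrac19x_3\big)=\tfrac\beta9(x_3-3)<0 .$$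

**Definition.** For $\beta,\delta\in(0,1/10)$ and a labeling $\sigma$ let
$$G_\sigma=\{A_{i,\sigma(i)}:i\in[4]\}\cup\{E_{ab,s}:a\neq b,\ \sigma(a)=\sigma(b)=s\},$$
and let $D_\sigma\subset\mathbb R^4_{\ge0}$ be the convex cone generated by $G_\sigma$. It is closed, being finitely generated, and nonzero.

For the labeling $\tau$ above, $G_\tau$ consists of $A_{1,3},A_{2,3},A_{3,4},A_{4,3}$ and $E_{12,3},E_{14,3},E_{24,3}$. New normals must themselves satisfy (D), so there is now more to check.

## Solving the compatibility systems

**Proposition 2.** For all sufficiently small $\beta,\delta>0$, the cones $D_\sigma$ satisfy condition (D).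

*Proof.*

**Step 1: reduction to linear systems.** The aim is to turn (D) into finitely many $4\times4$ systems that do not depend on $\beta,\delta$. Let $\sigma,\tau$ differ only at $j$, put $I=[4]\setminus\{j\}$, and let $g\in G_\sigma$. If $g\in G_\tau$ there is nothing to show. Otherwise $g$ involves the label of $j$, so either

* type 1: $g=A_{j,p}$ with $p=\sigma(j)\in I$, or
* type 2: $g=E_{jb,s}$ with $\sigma(j)=\sigma(b)=s$.

Write $g=\mathbf 1+\beta H_0$. We shall choose three vectors $\mathbf 1+\beta H_i$ ($i=1,2,3$) in $G_\tau$ that depend only on $\sigma|_I=\tau|_I$, and solve for $(t_1,t_2,t_3,q)$ the system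
$$\sum_it_iH_i(m)-q=H_0(m)\quad(m\in I),\qquad\sum_it_i+\beta q=1 .\tag{8}$$
At a coordinate $m\in I$ the vector $\sum_it_i(\mathbf 1+\beta H_i)$ then has the entry $1-\beta q+\beta(q+H_0(m))=g_m$. At $j$ it has the entry $1-\beta q+\beta\sum_it_iH_i(j)$, which is at most $g_j=1+\beta H_0(j)$ if
$$\sum_it_iH_i(j)-q\le H_0(j).\tag{9}$$
So if all $t_i\ge0$ and (9) holds, then $g\in D_\tau+\mathbb R_{\ge0}e_j$. Since the generators of $D_\sigma$ then lie in the convex cone $D_\tau+\mathbb R_{\ge0}e_j$, so does $D_\sigma$.

**Step 2: passing to $\beta=\delta=0$.** This removes the parameters. The coefficients of (8) and (9) are polynomials in $\beta,\delta$. Suppose that at $\beta=\delta=0$ a system is nonsingular and its solution has all $t_i>0$ and strict inequality in (9). By Cramer's rule the solution depends continuously on $(\beta,\delta)$ near $(0,0)$, so the same holds for all small $\beta,\delta>0$. There are finitely many systems, so one bound on $\beta,\delta$ serves all. From here to the end of the proof $\beta=\delta=0$; in particular $\sum_it_i=1$. We write $*$ for the label $j$.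

**Step 3: inequality (9).** We dispose of it once and for all. The vectors we shall use are $A_{i,\sigma(i)}$ with $i\in I$, for which $H_i(j)$ is $1$ if $\sigma(i)=*$ and $0$ otherwise, and $E_{pl,k}$ with $\{p,l,k\}=I$, for which $H(j)=0$. All solutions below have $t_i>0$, $\sum t_i=1$ and $q>0$. So the left side of (9) is at most $1-q<1<\frac53\le H_0(j)$, since $H_0(j)$ is $3$ in type 1 and $\frac53$ in type 2.

**Step 4: systems with only the vectors $A_{i,\sigma(i)}$, $i\in I$.** We show that they are nonsingular, and get a quick way to find $q$. Such a system reads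
$$3t_m+\sum_{i\in I,\ \sigma(i)=m}t_i=q+H_0(m)\quad(m\in I),\qquad\sum_{i\in I}t_i=1 .\tag{10}$$
Consider $r\in\mathbb R^I$ with $3r_i+r_{\sigma(i)}=1$ for $i\in I$, where $r_*:=0$. It exists and is unique: if $3r_i+r_{\sigma(i)}=0$ for all $i$, then $3\max|r_i|\le\max|r_i|$, so $r=0$. From $\max|r_i|\le\frac13(1+\max|r_i|)$ we get $|r_i|\le\frac12$, and then $r_i=\frac13(1-r_{\sigma(i)})\ge\frac16$. Multiply the first equations of (10) by $r_m$ and sum. On the left we get $\sum_it_i(3r_i+r_{\sigma(i)})=\sum_it_i$. So every solution of the first three equations satisfies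
$$\sum_it_i=q\sum_mr_m+\sum_mr_mH_0(m).\tag{11}$$
For the homogeneous system ($H_0=0$ and $\sum t_i=0$), (11) gives $q\sum r_m=0$, so $q=0$ as $\sum r_m>0$. Then $3|t_m|\le\sum_{\sigma(i)=m}|t_i|$ for each $m\in I$, and summing over $m$ gives $3\sum|t_m|\le\sum|t_i|$, so $t=0$. The system is nonsingular.

For (10) itself, (11) yields $q=(1-\sum r_mH_0(m))/\sum r_m$, and then the $t_i$ follow. As a sample, take type 1 with $I=\{p,k,l\}$, $H_0|_I=e_p$, and $\sigma(p)=k$, $\sigma(k)=l$, $\sigma(l)=*$. Then $r_l=\frac13$, $r_k=\frac13(1-\frac13)=\frac29$, $r_p=\frac13(1-\frac29)=\frac7{27}$, so $q=(1-\frac7{27})/\frac{22}{27}=\frac{10}{11}$. The equations $3t_p=q+1$, $3t_k+t_p=q$, $3t_l+t_k=q$ give $t=(\frac7{11},\frac1{11},\frac3{11})$. The tables below list all solutions in this way. In each row, $(t;q)$ is $\frac1M$ times the listed integers, and the last columns show the left sides of the equations multiplied by $M$. So each row carries its own check.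

**Step 5: type 1, the generic label patterns.** Here $g=A_{j,p}$, $I=\{p,k,l\}$ and $H_0|_I=e_p$. We treat all patterns except $\sigma(p)=\sigma(l)=k$ and $\sigma(p)=\sigma(k)=l$, with the vectors $A_{p,\sigma(p)},A_{k,\sigma(k)},A_{l,\sigma(l)}$. The equations are
$$3t_m+\sum_{i\in I,\ \sigma(i)=m}t_i=q+[m=p]\quad(m=p,k,l),\qquad t_p+t_k+t_l=1,$$
where $[\cdot]$ is $1$ if the statement is true and $0$ otherwise. With $Q=Mq$, the columns "eq. $p$", "eq. $k$", "eq. $l$" must equal $Q+M$, $Q$, $Q$, and the three integers in the column for $t$ must add up to $M$.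

| $\sigma(p)$ | $\sigma(k)$ | $\sigma(l)$ | $M$ | $M(t_p,t_k,t_l)$ | $Q$ | eq. $p$ | eq. $k$ | eq. $l$ |
|---|---|---|---|---|---|---|---|---|
| $*$ | $*$ | $*$ | $9$ | $(5,2,2)$ | $6$ | $15$ | $6$ | $6$ |
| $*$ | $p$ | $*$ | $4$ | $(2,1,1)$ | $3$ | $6+1=7$ | $3$ | $3$ |
| $*$ | $p$ | $p$ | $7$ | $(3,2,2)$ | $6$ | $9+2+2=13$ | $6$ | $6$ |
| $*$ | $l$ | $*$ | $12$ | $(7,3,2)$ | $9$ | $21$ | $9$ | $6+3=9$ |
| $*$ | $l$ | $k$ | $5$ | $(3,1,1)$ | $4$ | $9$ | $3+1=4$ | $3+1=4$ |
| $*$ | $l$ | $p$ | $11$ | $(6,3,2)$ | $9$ | $18+2=20$ | $9$ | $6+3=9$ |
| $k$ | $*$ | $*$ | $24$ | $(15,2,7)$ | $21$ | $45$ | $6+15=21$ | $21$ |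
| $k$ | $l$ | $*$ | $11$ | $(7,1,3)$ | $10$ | $21$ | $3+7=10$ | $9+1=10$ |
| $k$ | $p$ | $*$ | $10$ | $(6,1,3)$ | $9$ | $18+1=19$ | $3+6=9$ | $9$ |
| $k$ | $*$ | $p$ | $22$ | $(12,3,7)$ | $21$ | $36+7=43$ | $9+12=21$ | $21$ |
| $k$ | $l$ | $p$ | $7$ | $(4,1,2)$ | $7$ | $12+2=14$ | $3+4=7$ | $6+1=7$ |
| $k$ | $p$ | $p$ | $6$ | $(3,1,2)$ | $6$ | $9+1+2=12$ | $3+3=6$ | $6$ |

Are these all the patterns? The roles of $k$ and $l$ can be exchanged. For $\sigma(p)=*$ there are nine patterns $(\sigma(k),\sigma(l))$ with $\sigma(k)\in\{*,p,l\}$, $\sigma(l)\in\{*,p,k\}$. Six are listed; the other three, $(*,p)$, $(*,k)$ and $(p,k)$, become $(p,*)$, $(l,*)$ and $(l,p)$ after the exchange. For $\sigma(p)=k$ and $\sigma(l)\in\{*,p\}$ all six patterns are listed. The patterns with $\sigma(p)=l$ become patterns with $\sigma(p)=k$. All $t_i$ and $q$ are positive.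

**Step 6: type 1, the pattern $\sigma(p)=\sigma(l)=k$.** This is the pattern of the failed attempt, and the exchange of $k$ and $l$ covers the other excluded one. With the three vectors $A$ the solution would be $t=(\frac23,0,\frac13)$, $q=1$, whatever $\sigma(k)$ is: the coefficient $t_k$ is exactly $0$, which is not enough for Step 2. So we use $A_{p,k}$, $A_{k,\sigma(k)}$ and $E_{pl,k}$. The last is in $G_\tau$ because $\tau(p)=\tau(l)=k$, and its $H$ has entries $\frac53,\frac53,\frac{10}9,0$ at $p,l,k,j$. Writing $t_E$ for its coefficient, the equations are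
$$3t_p+\tfrac53t_E+[\sigma(k)=p]\,t_k=q+1,\qquad t_p+\tfrac{10}9t_E+3t_k=q,\qquad\tfrac53t_E+[\sigma(k)=l]\,t_k=q,$$
and $t_p+t_k+t_E=1$. Subtract the third equation from the first two and substitute $t_E=1-t_p-t_k$. With $\pi_p=[\sigma(k)=p]$ and $\pi_l=[\sigma(k)=l]$ we get the equivalent $2\times2$ system
$$3t_p+(\pi_p-\pi_l)t_k=1,\qquad\tfrac{14}9t_p+\big(\tfrac{32}9-\pi_l\big)t_k=\tfrac59,$$
while $t_E$ and $q$ are determined by $t_p,t_k$. Its determinant $3(\frac{32}9-\pi_l)-\frac{14}9(\pi_p-\pi_l)$ equals $\frac{96}9,\frac{82}9,\frac{83}9$ for $\sigma(k)=*,p,l$. So the system is nonsingular, and Cramer's rule gives the table. Its last columns must equal $Q+M$, $Q$, $Q$.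

| $\sigma(k)$ | $M$ | $M(t_p,t_k,t_E)$ | $Q$ | first eq. | second eq. | third eq. |
|---|---|---|---|---|---|---|
| $*$ | $96$ | $(32,1,63)$ | $105$ | $96+105=201$ | $32+70+3=105$ | $105$ |
| $p$ | $82$ | $(27,1,54)$ | $90$ | $81+90+1=172$ | $27+60+3=90$ | $90$ |
| $l$ | $83$ | $(28,1,54)$ | $91$ | $84+90=174$ | $28+60+3=91$ | $90+1=91$ |

Again all $t$'s and $q$ are positive.

**Step 7: type 2.** Finally the new normals. Here $g=E_{jb,s}$ with $\sigma(b)=s$. Since $s\ne j,b$, we may write $I=\{b,s,r\}$, and $H_0|_I=(\frac53,\frac{10}9,0)$ at $(b,s,r)$. We use $A_{b,s},A_{s,\sigma(s)},A_{r,\sigma(r)}$, so the system is of the form (10), and nonsingular by Step 4: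
$$3t_b+[\sigma(s)=b]t_s+[\sigma(r)=b]t_r=q+\tfrac53,\quad 3t_s+t_b+[\sigma(r)=s]t_r=q+\tfrac{10}9,\quad 3t_r+[\sigma(s)=r]t_s=q,$$
and $t_b+t_s+t_r=1$. There are nine patterns. The last columns must equal $Q+\frac53M$, $Q+\frac{10}9M$, $Q$; the first two of these targets are printed with the left sides.

| $\sigma(s)$ | $\sigma(r)$ | $M$ | $M(t_b,t_s,t_r)$ | $Q$ | eq. $b$ | eq. $s$ | eq. $r$ |
|---|---|---|---|---|---|---|---|
| $*$ | $*$ | $72$ | $(47,18,7)$ | $21$ | $141=21+120$ | $54+47=21+80$ | $21$ |
| $*$ | $b$ | $198$ | $(124,53,21)$ | $63$ | $372+21=63+330$ | $159+124=63+220$ | $63$ |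
| $*$ | $s$ | $9$ | $(6,2,1)$ | $3$ | $18=3+15$ | $6+6+1=3+10$ | $3$ |
| $b$ | $*$ | $90$ | $(52,27,11)$ | $33$ | $156+27=33+150$ | $81+52=33+100$ | $33$ |
| $b$ | $b$ | $162$ | $(87,53,22)$ | $66$ | $261+53+22=66+270$ | $159+87=66+180$ | $66$ |
| $b$ | $s$ | $81$ | $(49,21,11)$ | $33$ | $147+21=33+135$ | $63+49+11=33+90$ | $33$ |
| $r$ | $*$ | $99$ | $(68,27,4)$ | $39$ | $204=39+165$ | $81+68=39+110$ | $12+27=39$ |
| $r$ | $b$ | $189$ | $(128,53,8)$ | $77$ | $384+8=77+315$ | $159+128=77+210$ | $24+53=77$ |
| $r$ | $s$ | $81$ | $(56,21,4)$ | $33$ | $168=33+135$ | $63+56+4=33+90$ | $12+21=33$ |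

All $t_i$ and $q$ are positive. This completes the proof of the proposition. $\square$

## A point without antipode, and no center

*Proof of Theorem 1.* Fix $\beta,\delta\in(0,1/10)$ so small that (D) holds. Let $K$ be the cone of Proposition 1 for the cones $D_\sigma$ just defined, and let $C=K\cap B$.

**Step 1: the shape of $C$.** We check the general properties. By Proposition 1, $C$ is compact and convex. For each $\sigma$ the set $C\cap X_\sigma$ is the intersection of the unit sphere of $X_\sigma\cong\mathbb R^4$ with the finitely many closed half-spaces $h(f)\cdot u\ge0$, $u\in G_\sigma$. So $C$ is a finite union of spherical polytopes. Each of them contains the closed chamber $O_0\cap B$. The points of this chamber with all $f_j\ne0$ form an open subset of $B$, so $C$ has nonempty interior.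

**Step 2: $C$ is not a subbuilding.** We exhibit a point without antipode in $C$. Let $e\in O_0\cap B\subset C$ be the point with $h(e)=\frac12\mathbf 1$. A point $y\in B$ with $d(e,y)=\pi$ has $\frac12\mathbf 1\cdot h(y)=-1$ by (2), and $|h(y)|=1$, so $h(y)=-\frac12\mathbf 1$. If $y$ were in $C$ and $\sigma$ compatible with $y$, we would have $h(y)\cdot u\ge0$ for $u\in D_\sigma$; but $h(y)\cdot u=-\frac12\sum u_i<0$ for $0\neq u\in D_\sigma$. So $d(e,y)<\pi$ for all $y\in C$. In a spherical building every point lies in an isometrically embedded unit sphere, hence has a point at distance $\pi$. So $C$ with the induced metric is not a spherical building.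

**Step 3: the points $y_i$ are in $K$.** This is where the parameter $\delta$ is spent. Put $\alpha=3-\beta\delta<3$ and let $y_i$ be as in (3). Its compatible labelings have $\sigma(j)=i$ for $j\ne i$ and $\sigma(i)=s$ arbitrary; take one of them. Then $G_\sigma$ consists of $A_{j,i}$ ($j\ne i$), $A_{i,s}$, and $E_{ab,i}$ with $a,b\ne i$; a pair $\{i,b\}$ gives no vector, because $\sigma(b)=i\ne\sigma(i)$. We compute $h(y_i)\cdot u=\alpha u_i-\sum_{j\ne i}u_j$.

* For $u=A_{j,i}$: $\ \alpha(1+\beta(1+\delta))-(3+3\beta)=3\beta\delta-\beta\delta\,(1+\beta(1+\delta))\ge0$.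
* For $u=E_{ab,i}$: $\ \alpha(1+\beta(\frac{10}9+\delta))-(3+\frac{10}3\beta)=3\beta\delta-\beta\delta\,(1+\beta(\frac{10}9+\delta))\ge0$.
* For $u=A_{i,s}$: $\ \alpha(1+3\beta)-(3+\beta(1+\delta))=9\beta-\beta\delta(1+3\beta)-\beta(1+\delta)\ge0$.

The inequalities hold because $\beta,\delta<1/10$: in the first two lines the bracket is less than $3$, and in the third the subtracted terms are less than $9\beta$. So $y_i\in K$.

**Step 4: no center.** We combine this with Lemma 1. If $c\in C$ and $C\subseteq\bar B(c,\pi/2)$, then $\langle c,g\rangle\ge0$ for all $g\in C$, and by scaling for all $g\in K$. Since $K$ contains $O_0$ and $y_1,\dots,y_4$, and $0<\alpha<3$, Lemma 1 says that there is no such $c$.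

**Step 5: strict inequality for the circumradius.** It remains to pass from "no center" to the infimum. Put $\rho(c)=\max_{g\in C}d(c,g)$. By Step 4, $\rho(c)>\pi/2$ for every $c\in C$. The function $\rho$ is continuous (it is $1$-Lipschitz) on the compact set $C$, so it attains its minimum. Hence the circumradius of $C$ is strictly greater than $\pi/2$. $\blacksquare$

So the answer to the question of Kleiner and Leeb is no: $C$ is a nonempty compact convex subset of a spherical building, it is not a subbuilding, and its circumradius exceeds $\pi/2$.

## Radii close to $\pi/2$ and higher dimensions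

*Proof of Theorem 2.*

**Step 1: an upper bound for the radius.** For small $\beta$ the set $C$ is nearly the ball of radius $\pi/2$ about $e$, and we make this precise. Let $f\in C$, let $\sigma$ be compatible with $f$, and pick $u=\mathbf 1+\beta H\in G_\sigma$. Then $|H|\le4$: for $A_{i,p}$ we have $|H|^2=9+(1+\delta)^2<16$, and for $E_{ab,s}$ we have $|H|^2=\frac{50}9+(\frac{10}9+\delta)^2<16$. From $h(f)\cdot u\ge0$ and $|h(f)|=1$,
$$\langle e,f\rangle=\tfrac12\mathbf 1\cdot h(f)\ge-\tfrac\beta2H\cdot h(f)\ge-2\beta .\tag{12}$$
So $C\subset\bar B(e,\arccos(-2\beta))$. Proposition 2 holds for all sufficiently small $\beta,\delta>0$, so $\beta$ may be taken as small as we like, and $\arccos(-2\beta)<\pi/2+\varepsilon$. By Theorem 1 the circumradius is then in $(\pi/2,\pi/2+\varepsilon)$. As $C$ has nonempty interior in $B$, this settles $k=3$.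

**Step 2: the set in dimension $3+m$.** We multiply by stars to raise the dimension. Let $m\ge1$ and let $Y$ be a product of $m$ stars with three rays each. Let $B'$ be the unit sphere of $X\times Y$, a finite thick spherical building of dimension $3+m$. Put $K'=K\times Y$ and $C'=K'\cap B'$. The product form (1) of $\langle\cdot,\cdot\rangle$ and the operation $\oplus$ extend to $X\times Y$, with the same description of geodesics. $K'$ is a closed cone, closed under $\oplus$ because $K$ and $Y$ are. So $C'$ is compact and convex. It contains the unit sphere of $O_0\times Y$, so it has dimension $3+m$.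

**Step 3: $C'$ is not a subbuilding.** Again we find a point without antipode. If $(y,v)\in B'$ is at distance $\pi$ from $(e,0)\in C'$, then $\langle e,y\rangle=-1$, while $|y|^2+|v|^2=1$. So $|y|=1$, $v=0$ and $d(e,y)=\pi$. Then $y\notin C$ by Theorem 1, and $(y,0)\notin C'$.

**Step 4: $C'$ has no center.** We reduce to Theorem 1. Let $(c,v)\in C'$ with $C'\subset\bar B((c,v),\pi/2)$. If some star coordinate of $v$ is nonzero, let $w\in Y$ be the unit vector on a different ray of that star. Then $(0,w)\in C'$, as $0\in K$, and its product with $(c,v)$ is negative, a contradiction. So $v=0$ and $c\in C$. For $g\in C$ we have $(g,0)\in C'$, so $\langle c,g\rangle\ge0$. Hence $C\subset\bar B(c,\pi/2)$, contradicting Theorem 1. As in Step 5 of the proof of Theorem 1, compactness shows that the circumradius of $C'$ is strictly greater than $\pi/2$.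

**Step 5: the radius of $C'$.** The upper bound carries over unchanged. For a unit vector $(f,w)\in K'$, (12) and scaling give
$$\langle(e,0),(f,w)\rangle=\langle e,f\rangle\ge-2\beta|f|\ge-2\beta .$$
So the circumradius of $C'$ is at most $\arccos(-2\beta)$, which is less than $\pi/2+\varepsilon$ for small $\beta$. With $k=3+m$ this proves the theorem for all $k>3$. $\blacksquare$
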